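# Sums of $2s$-th powers in $\mathbb{R}[x]$ and the Pythagoras numbers $p_{2s}(\mathbb{R}[x])$

## 1. Squares and cubes: a fixed number of powers suffices

**Definition.** Let $A$ be a commutative ring with identity and $k>1$ an integer. The $k$-th Pythagoras number $p_k(A)$ is the least positive integer $\ell$ such that every sum of $k$-th powers of elements of $A$ is a sum of $\ell$ $k$-th powers of elements of $A$. If there is no such $\ell$, put $p_k(A)=\infty$.

Zero summands are allowed, so a sum of $\ell$ $k$-th powers is also a sum of $\ell+1$ of them. To prove $p_k(A)>\ell$ we must exhibit an element that is a sum of $k$-th powers, with many summands, but not of $\ell$ of them.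

The easy case is $k=2$ and $A=\mathbb{R}[x]$.

**Claim.** $p_2(\mathbb{R}[x])=2$.

**Proof.** Let $f\neq 0$ be a sum of squares in $\mathbb{R}[x]$. Then $f\ge 0$ on $\mathbb{R}$, so the leading coefficient is positive, the real roots have even multiplicity, and the other roots come in conjugate pairs of equal multiplicity. Put half of each real root, and one member of each conjugate pair, into a polynomial $g\in\mathbb{C}[x]$, and scale $g$ by the square root of the leading coefficient. Then $f=g\bar g$. Writing $g=a+ib$ with $a,b\in\mathbb{R}[x]$ gives $f=a^2+b^2$, so two squares suffice. One does not: if $1+x^2=h^2$, then $h$ has degree $1$ and hence a real root, which $1+x^2$ does not have. $\square$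

Cubes are easy for a different reason. The second difference of $x^3$ is
$$(x+2)^3-2(x+1)^3+x^3=6x+6 ,$$
so $x=\tfrac16(x+2)^3-\tfrac13(x+1)^3+\tfrac16x^3-1$. We may substitute any polynomial for $x$, and every real number is a cube. So every element of $\mathbb{R}[x]$ is a sum of four cubes, and $p_3(\mathbb{R}[x])\le 4$.

What changes for fourth powers? The first proof used the factorization $a^2+b^2=(a+ib)(a-ib)$ of a sum of two squares, which turns every nonnegative polynomial into such a sum. The second used $-1=(-1)^3$, and $-1$ is not a sum of fourth powers in $\mathbb{R}[x]$. Neither tool is at hand for exponent $2s$ with $s>1$. It is known that $2s\le p_{2s}(\mathbb{R}[x])$, and that $p_{2s}(\mathbb{R}(x))<\infty$ for the field of rational functions. The question, from Tomasz Kowalczyk and Julian Vill, "On higher Pythagoras numbers of real polynomial rings", arXiv:2311.07356 (2023), is the value of $p_{2s}(\mathbb{R}[x])$ for $s>1$, and of $p_4(\mathbb{R}[x])$ in particular. The answer is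
$$p_{2s}(\mathbb{R}[x])=\infty\quad\text{for every } s>1,\qquad\text{in particular } p_4(\mathbb{R}[x])=\infty .$$

Throughout, $s\ge 2$ and $d\ge 1$ are integers. We shall prove three theorems.

**Theorem 1.** For all $s\ge2$, $d\ge1$ there is $f\in\mathbb{Z}[x]$ of degree $2sd$ which is a sum of $2s$-th powers in $\mathbb{Z}[x]$, but is not a sum of $(s-1)d$ $2s$-th powers in $\mathbb{R}[x]$. Hence $p_{2s}(\mathbb{R}[x])=\infty$.

**Theorem 2.** Let $\ell(s,d)$ be the least $\ell$ such that every sum of $2s$-th powers in $\mathbb{R}[x]$ of degree $\le 2sd$ is a sum of $\ell$ $2s$-th powers. Then $(s-1)d+1\le\ell(s,d)\le 2sd$.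

**Theorem 3.**
(a) Let $A$ be a commutative ring in which $-1$ is not a sum of squares. Then $p_{2s}(A[x_1,\dots,x_n])=\infty$ for all $s\ge2$, $n\ge1$.
(b) Let $A$ be a $\mathbb{Q}$-algebra, $s\ge2$, $n\ge1$. Then $p_{2s}(A[x_1,\dots,x_n])=\infty$ if and only if $-1$ is not a sum of squares in $A$.
(c) For $k>1$: $p_k(\mathbb{R}[x])<\infty$ if and only if $k=2$ or $k$ is odd.

## 2. No cancellation in the top degree, and how far a parameter count goes

A real closed field is an ordered field in which every positive element is a square and every polynomial of odd degree has a root. Examples are $\mathbb{R}$ and the field of real algebraic numbers. We need general real closed fields only in Section 7, but the next lemma is the same for all of them.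

**Lemma 1.** Let $R$ be a real closed field and $f=\sum_i f_i^{2s}$ a finite sum in $R[x]$ with $\deg f\le 2sd$. Then $\deg f_i\le d$ for all $i$.

**Proof.** We may assume that not all $f_i$ are $0$. Let $e=\max_i\deg f_i$. The coefficient of $x^{2se}$ in $f$ is the sum of the $2s$-th powers of the coefficients of $x^e$ in the $f_i$. These are not all $0$, and a sum of even powers of elements of an ordered field, not all zero, is positive. So $\deg f=2se$ and $e\le d$. $\square$

Write $\mathbb{R}[x]_{\le n}$ for the space of polynomials of degree $\le n$. Convergence in it means convergence of coefficients.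

A first approach to lower bounds is to count parameters. By Lemma 1, a sum of $\ell$ $2s$-th powers of degree $\le 2sd$ is in the image of the polynomial map
$$\big(\mathbb{R}[x]_{\le d}\big)^{\ell}\to\mathbb{R}[x]_{\le 2sd},\qquad (f_1,\dots,f_\ell)\mapsto\sum_i f_i^{2s},$$
from a space of dimension $\ell(d+1)$ to one of dimension $2sd+1$. If $\ell(d+1)<2sd+1$, the image has measure zero. On the other hand, the sums of $2s$-th powers contain a nonempty open set. Indeed, the polarization identity
$$(2s)!\,h_1\cdots h_{2s}=\sum_{J\subseteq\{1,\dots,2s\}}(-1)^{2s-|J|}\Big(\sum_{j\in J}h_j\Big)^{2s}$$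
shows that the powers $h^{2s}$, $\deg h\le d$, span all products of $2s$ polynomials of degree $\le d$. Among these products are all monomials $x^n$ with $n\le 2sd$, so the powers contain a basis of $\mathbb{R}[x]_{\le 2sd}$. The combinations of this basis with positive coefficients form an open set of sums of $2s$-th powers.

So $\ell(d+1)<2sd+1$ is impossible if $\ell$ powers always suffice. For $\ell=2s-1$ the inequality $(2s-1)(d+1)<2sd+1$ says $d>2s-2$. Hence $p_{2s}(\mathbb{R}[x])\ge 2s$, the known lower bound.

Here the method stops. For $\ell\ge 2s$ we have $\ell(d+1)\ge 2sd+2s>2sd+1$ for every $d$, so the count never gives a contradiction, however large $d$ is. A single summand has $d+1$ free coefficients, and that freedom grows as fast as the target space. To go further we need particular polynomials for which the summands have almost no freedom.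

## 3. Rigid sums of powers of linear polynomials

We look for rigidity first in degree $2s$, that is for $d=1$, where by Lemma 1 all summands are of the form $(cy+b)^{2s}$.

For squares there is no rigidity once two different linear polynomials occur:
$$\tfrac12y^2+\tfrac12(y-1)^2=(y-\tfrac12)^2+(\tfrac12)^2 .$$
The right side uses linear polynomials that are not proportional to $y$ or $y-1$. For fourth powers this cannot happen. To see it, define a linear functional $\Lambda$ on $\mathbb{R}[y]_{\le 4}$ by
$$\Lambda(y^4)=\Lambda(y^3)=0,\quad \Lambda(y^2)=\tfrac16,\quad\Lambda(y)=\tfrac12,\quad\Lambda(1)=1 .$$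
Then
$$\Lambda\big((\alpha y+\beta)^4\big)=6\alpha^2\beta^2\cdot\tfrac16+4\alpha\beta^3\cdot\tfrac12+\beta^4=\beta^2(\beta+\alpha)^2 ,$$
which is nonnegative, and zero exactly for the multiples of $y$ and of $y-1$. If $w_0y^4+w_1(y-1)^4=\sum_i(c_iy+b_i)^4$, then $\Lambda$ kills the left side, so it kills each summand on the right, and each $c_iy+b_i$ is a multiple of $y$ or of $y-1$. With exponent $2s$ there is room for $s$ double zeros.

**Lemma 2 (rigidity).** Let $w_0,\dots,w_{s-1}$, $c_1,\dots,c_\ell$, $b_1,\dots,b_\ell$ be real numbers with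
$$\sum_{m=0}^{s-1}w_m(y-m)^{2s}=\sum_{i=1}^{\ell}(c_iy+b_i)^{2s}.\tag{1}$$
Put $I_m=\{i:\ c_i\ne0,\ b_i=-mc_i\}$ for $0\le m\le s-1$. Then the sets $I_m$ are pairwise disjoint, every $i$ with $c_i\neq 0$ lies in one of them, $b_i=0$ whenever $c_i=0$, and
$$w_m=\sum_{i\in I_m}c_i^{2s}\qquad(0\le m\le s-1).$$

**Proof.** **Step 1: a functional that vanishes on the left side.** Let
$$P(\alpha,\beta)=\prod_{m=0}^{s-1}(\beta+m\alpha)^2=\sum_{k=0}^{2s}p_k\,\alpha^{2s-k}\beta^k ,$$
a form of degree $2s$, and define $\Lambda$ on $\mathbb{R}[y]_{\le 2s}$ by $\Lambda(y^{2s-k})=p_k/\binom{2s}{k}$. By the binomial theorem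
$$\Lambda\big((\alpha y+\beta)^{2s}\big)=\sum_{k=0}^{2s}\binom{2s}{k}\alpha^{2s-k}\beta^k\,\frac{p_k}{\binom{2s}{k}}=P(\alpha,\beta).$$
For $0\le m\le s-1$ this gives $\Lambda((y-m)^{2s})=P(1,-m)=0$.

**Step 2: every summand is proportional to some $y-m$.** Apply $\Lambda$ to (1): $0=\sum_iP(c_i,b_i)$. Since $P\ge0$ on $\mathbb{R}^2$, each $P(c_i,b_i)$ is $0$. So for each $i$ there is $m\in\{0,\dots,s-1\}$ with $b_i=-mc_i$. If $c_i=0$, then $b_i=0$. If $c_i\ne0$, then $m=-b_i/c_i$ is unique. This proves the assertions about the sets $I_m$.

**Step 3: comparing weights.** For $i\in I_m$ we have $(c_iy+b_i)^{2s}=c_i^{2s}(y-m)^{2s}$, and the remaining summands are $0$. So (1) becomes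
$$\sum_mw_m(y-m)^{2s}=\sum_m\Big(\sum_{i\in I_m}c_i^{2s}\Big)(y-m)^{2s}.$$
The polynomials $(y-m)^{2s}$, $0\le m\le s-1$, are linearly independent: the coefficient of $y^{2s-k}$ in $(y-m)^{2s}$ is $\binom{2s}{k}(-m)^k$, so up to the nonzero column factors $\binom{2s}{k}$ the coefficient vectors form an $s\times(2s+1)$ Vandermonde matrix with $s\le 2s+1$ distinct nodes. Comparing coefficients gives the formula for $w_m$. $\square$

Lemma 2 says that (1) is nothing but a way to sort the numbers $c_i^{2s}$ into $s$ groups with sums $w_0,\dots,w_{s-1}$. For example, $\sum_{m=0}^{s-1}(x-m)^{2s}$ needs exactly $s$ summands, because each $I_m$ must be nonempty.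

That is still a bounded number. We cannot ask for many more rigid linear polynomials with this $\Lambda$, since a nonzero form of degree $2s$ in two variables has at most $s$ double zeros up to scaling. In fact Theorem 2 with $d=1$ shows that in degree $\le 2s$ no polynomial needs more than $2s$ summands. So $d$ must grow, and with it the freedom of the summands comes back.

## 4. One set of weights seen at $d$ points

The way out is to place a copy of (1) near each of $d$ points, at a small scale $\varepsilon$, and let $\varepsilon\to0$. Put $a_j=j$ for $1\le j\le d$ and $Q=\prod_j(x-a_j)$.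

In the limit we shall meet the equation $\sum_iF_i^{2s}=Q^{2s}$ with $\deg F_i\le d$. It forces every $F_i$ to vanish at all $a_j$, hence $F_i=c_iQ$. The whole global representation thus shrinks to a list of numbers $c_1,\dots,c_\ell$. On zooming in at $a_j$ by the factor $1/\varepsilon$, the $i$-th summand looks like $c_iy+b_i$. The constant $b_i$ may depend on the point, but the slope $c_i$ is the same at all $d$ points. So one list $\gamma_i=c_i^{2s}$ has to be sorted, at each of the $d$ points, into $s$ groups with sums that we prescribe independently of each other. A short list cannot do that.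

**The polynomials.** Let $w=(w_{jm})$, $1\le j\le d$, $0\le m\le s-1$, be positive reals with $\sum_mw_{jm}=1$ for each $j$. For $\varepsilon>0$ let
$$g_j=\sum_{m=0}^{s-1}w_{jm}(x-a_j-m\varepsilon)^{2s},\qquad f_{\varepsilon,w}=\prod_{j=1}^dg_j .$$
Expanding the product, we get
$$f_{\varepsilon,w}=\sum_{(m_1,\dots,m_d)}\Big(\prod_jw_{jm_j}\Big)\Big(\prod_j(x-a_j-m_j\varepsilon)\Big)^{2s},\tag{2}$$
a sum of $s^d$ terms $r\,h^{2s}$ with $r>0$. Since $r$ is the $2s$-th power of a real number, $f_{\varepsilon,w}$ is a sum of $2s$-th powers in $\mathbb{R}[x]$. It is monic of degree $2sd$.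

**Lemma 3 (compactness).** Suppose $f_\nu\to f$ in $\mathbb{R}[x]_{\le 2sd}$ and $f_\nu=\sum_{i=1}^\ell f_{i,\nu}^{2s}$ with $\ell$ fixed. After passing to a subsequence, each $f_{i,\nu}$ converges to some $F_i\in\mathbb{R}[x]_{\le d}$, and $f=\sum_iF_i^{2s}$.

**Proof.** By Lemma 1, $\deg f_{i,\nu}\le d$. On $[0,1]$ we have $|f_{i,\nu}|^{2s}\le f_\nu$, and the convergent sequence $f_\nu$ is uniformly bounded there. So the $f_{i,\nu}$ are bounded in the supremum norm on $[0,1]$. All norms on the finite-dimensional space $\mathbb{R}[x]_{\le d}$ are equivalent, so the coefficients of the $f_{i,\nu}$ are bounded, and a subsequence converges for all $i$ at once. Passing to the limit in $f_\nu=\sum_if_{i,\nu}^{2s}$ gives $f=\sum_iF_i^{2s}$. $\square$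

**Proposition 4.** Suppose that for some sequence $\varepsilon_\nu\downarrow0$ each $f_{\varepsilon_\nu,w}$ is a sum of $\ell$ $2s$-th powers in $\mathbb{R}[x]$. Then there are reals $\gamma_1,\dots,\gamma_\ell\ge0$ with $\sum_i\gamma_i=1$ such that every $w_{jm}$ equals $\sum_{i\in I}\gamma_i$ for some $I=I_{jm}\subseteq\{1,\dots,\ell\}$.

**Proof.** Write $f_{\varepsilon_\nu,w}=\sum_{i=1}^\ell f_{i,\nu}^{2s}$. By Lemma 1, $\deg f_{i,\nu}\le d$.

**Step 1: the global limit gives the numbers $\gamma_i$.** As $\varepsilon\to 0$, $g_j\to\sum_mw_{jm}(x-a_j)^{2s}=(x-a_j)^{2s}$, so $f_{\varepsilon_\nu,w}\to Q^{2s}$. By Lemma 3, after passing to a subsequence, $f_{i,\nu}\to F_i$ with $\deg F_i\le d$ and $\sum_iF_i^{2s}=Q^{2s}$. At $x=a_j$ the right side is $0$, and a sum of even powers of reals vanishes only if each one does. So $F_i(a_j)=0$ for all $i,j$. As $F_i$ has degree $\le d$ and vanishes at the $d$ roots of $Q$, we get $F_i=c_iQ$ with $c_i\in\mathbb{R}$. Then $\sum_ic_i^{2s}=1$. Set $\gamma_i=c_i^{2s}$.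

**Step 2: zooming in at $a_j$ gives an equation of the form (1).** Fix $j$ and put $D=Q'(a_j)=\prod_{k\ne j}(a_j-a_k)\ne0$ (with $D=1$ if $d=1$). Define
$$\varphi_{i,\nu}(y)=\frac{f_{i,\nu}(a_j+\varepsilon_\nu y)}{\varepsilon_\nu D}.$$
In the $j$-th factor of $f_{\varepsilon_\nu,w}$ the substitution $x=a_j+\varepsilon_\nu y$ gives $g_j(a_j+\varepsilon_\nu y)=\varepsilon_\nu^{2s}\sum_mw_{jm}(y-m)^{2s}$. Hence
$$\sum_i\varphi_{i,\nu}(y)^{2s}=\Big(\sum_mw_{jm}(y-m)^{2s}\Big)\cdot D^{-2s}\prod_{k\ne j}g_k(a_j+\varepsilon_\nu y).\tag{3}$$
For $k\ne j$, $g_k(a_j+\varepsilon_\nu y)=\sum_mw_{km}(a_j-a_k+\varepsilon_\nu(y-m))^{2s}\to(a_j-a_k)^{2s}$ coefficientwise in $y$. The product of these limits is $D^{2s}$. So the right side of (3) tends coefficientwise to $\sum_mw_{jm}(y-m)^{2s}$.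

Now the left side. At $y=0$, equation (3) shows that $\sum_i\varphi_{i,\nu}(0)^{2s}$ converges, so the numbers $\varphi_{i,\nu}(0)$ are bounded. After passing to a further subsequence, $\varphi_{i,\nu}(0)\to b_i$ for all $i$. For $q\ge1$, Taylor expansion at $a_j$ shows that the coefficient of $y^q$ in $\varphi_{i,\nu}$ is
$$\frac{\varepsilon_\nu^{\,q-1}f_{i,\nu}^{(q)}(a_j)}{q!\,D},\qquad\text{where } f_{i,\nu}^{(q)}(a_j)\to F_i^{(q)}(a_j).$$
For $q=1$ it tends to $F_i'(a_j)/D=c_iQ'(a_j)/D=c_i$. For $q\ge2$ it tends to $0$, because of the factor $\varepsilon_\nu^{q-1}$. So $\varphi_{i,\nu}\to c_iy+b_i$ coefficientwise, and (3) becomes in the limit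
$$\sum_{m=0}^{s-1}w_{jm}(y-m)^{2s}=\sum_{i=1}^\ell(c_iy+b_i)^{2s}.$$

**Step 3: rigidity.** This is (1) with $w_m=w_{jm}$. Lemma 2 gives sets $I_{jm}$ with $w_{jm}=\sum_{i\in I_{jm}}c_i^{2s}=\sum_{i\in I_{jm}}\gamma_i$. The $\gamma_i$ were fixed in Step 1, before $j$ was chosen. So the same $\gamma_i$ serve every $j$. $\square$

**Example ($s=2$, $d=2$).** Take $w_{10}=w_{11}=\frac12$, $w_{20}=\frac23$, $w_{21}=\frac13$, so
$$f_{\varepsilon,w}=\Big(\tfrac12(x-1)^4+\tfrac12(x-1-\varepsilon)^4\Big)\Big(\tfrac23(x-2)^4+\tfrac13(x-2-\varepsilon)^4\Big).$$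
If $f_{\varepsilon,w}$ were a sum of two fourth powers for a sequence $\varepsilon_\nu\downarrow 0$, Proposition 4 would give $\gamma_1+\gamma_2=1$ with $\frac12$ and $\frac13$ among the subset sums $0,\gamma_1,\gamma_2,1$. The first forces $\gamma_1=\gamma_2=\frac12$, and then $\frac13$ is not a subset sum. So for all small $\varepsilon$ at least three fourth powers are needed.

## 5. Too many prescribed subset sums: proof of Theorem 1

It remains to choose weights for which a list of length $(s-1)d$ is too short. We choose them rational, so that the polynomial can be brought into $\mathbb{Z}[x]$.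

**Lemma 5.** Let $\ell=(s-1)d$. There are positive rationals $w_{jm}$ ($1\le j\le d$, $0\le m\le s-1$) with $\sum_mw_{jm}=1$ for each $j$, such that there are no $\gamma_1,\dots,\gamma_\ell\ge0$ with $\sum_i\gamma_i=1$ for which every $w_{jm}$ is a subset sum of the $\gamma_i$.

**Proof.** Consider only the $\ell=(s-1)d$ coordinates $w_{jm}$ with $m\ge1$, as a point of $\mathbb{R}^\ell$. For each choice of subsets $I_{jm}\subseteq\{1,\dots,\ell\}$, $m\ge1$, the map
$$\gamma\mapsto\Big(\sum_{i\in I_{jm}}\gamma_i\Big)_{1\le j\le d,\ 1\le m\le s-1}$$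
sends the hyperplane $\{\sum_i\gamma_i=1\}$, of dimension $\ell-1$, onto an affine subspace of $\mathbb{R}^\ell$ of dimension at most $\ell-1$. There are finitely many choices of subsets. A finite union of proper affine subspaces is closed with empty interior, so the open box $(0,\frac1s)^\ell$ minus this union is open and nonempty, and contains a rational point. Take its coordinates as the $w_{jm}$ with $m\ge1$, and put $w_{j0}=1-\sum_{m\ge1}w_{jm}$. This is rational, and positive since $\sum_{m\ge 1}w_{jm}<(s-1)/s<1$. $\square$

For real weights there is another way to see the bound. If the numbers $1$ and $w_{jm}$ ($m\ge1$) are linearly independent over $\mathbb{Q}$, then all $(s-1)d+1$ of them lie in the $\mathbb{Q}$-span of $\gamma_1,\dots,\gamma_\ell$, which forces $\ell\ge(s-1)d+1$.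

**Proof of Theorem 1.** Let $\ell=(s-1)d$ and choose $w$ as in Lemma 5.

**Step 1: choosing $\varepsilon$.** If there were arbitrarily small $\varepsilon>0$ for which $f_{\varepsilon,w}$ is a sum of $\ell$ $2s$-th powers in $\mathbb{R}[x]$, we could pick a sequence $\varepsilon_\nu\downarrow0$ of them, and Proposition 4 would contradict Lemma 5. So $f_{\varepsilon,w}$ is not a sum of $\ell$ $2s$-th powers for all sufficiently small $\varepsilon>0$. Fix such an $\varepsilon$ that is rational.

**Step 2: passing to integer coefficients.** Now (2) reads $f_{\varepsilon,w}=\sum_tr_th_t^{2s}$ with $r_t\in\mathbb{Q}_{>0}$ and $h_t\in\mathbb{Q}[x]$. A positive rational $r=p/q$, with positive integers $p,q$, satisfies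
$$r=pq^{2s-1}\Big(\frac1q\Big)^{2s},\tag{4}$$
so it is a sum of $pq^{2s-1}$ equal $2s$-th powers. Hence $f_{\varepsilon,w}=\sum_u e_u^{2s}$ with $e_u\in\mathbb{Q}[x]$. Let $N$ be a positive integer such that all $Ne_u$ are in $\mathbb{Z}[x]$, and put
$$f=N^{2s}f_{\varepsilon,w}=\sum_u(Ne_u)^{2s}\in\mathbb{Z}[x].$$
This is a sum of $2s$-th powers in $\mathbb{Z}[x]$, of degree $2sd$.

**Step 3: the lower bound for $f$.** If $f=\sum_{i\le\ell}f_i^{2s}$ in $\mathbb{R}[x]$, then $f_{\varepsilon,w}=\sum_{i\le\ell}(f_i/N)^{2s}$, contrary to Step 1.

**Step 4: letting $d$ grow.** We have shown $p_{2s}(\mathbb{R}[x])>(s-1)d$ for every $d\ge1$. Since $s\ge2$, $(s-1)d\to\infty$ as $d\to\infty$, so $p_{2s}(\mathbb{R}[x])=\infty$. $\blacksquare$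

For $s=1$ the bound $(s-1)d$ is $0$: there is one rigid linear polynomial per point, its weight must be $1$, and nothing can be prescribed. This agrees with $p_2(\mathbb{R}[x])=2$.

## 6. The number of summands grows linearly with the degree

The lower bound in Theorem 2 is Theorem 1: the polynomial $f$ there has degree $2sd$ and needs at least $(s-1)d+1$ summands. For the upper bound we use convexity. Carathéodory's theorem says that a point in the convex hull of a subset of an $N$-dimensional real affine space is a convex combination of at most $N+1$ of its points. For connected sets one point can be saved. This is the Fenchel–Bunt theorem (Fenchel 1929, Bunt 1934; see Hanner–Rådström, Proc. AMS 2 (1951)). For example, each point of the convex hull of a circle in the plane lies on a chord. Here is the statement we need, with a proof.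

**Lemma 6.** Let $S$ be a compact connected subset of an $N$-dimensional real affine space, $N\ge1$. Every point of $\operatorname{conv}S$ is a convex combination of at most $N$ points of $S$.

**Proof.** Take the point as origin, so the space is $\mathbb{R}^N$ and $0\in\operatorname{conv}S$. By Carathéodory, $0=\sum_{i=0}^N\lambda_iv_i$ with $v_i\in S$, $\lambda_i\ge0$, $\sum\lambda_i=1$. If some $\lambda_i=0$, we are done. If the $v_i$ are affinely dependent, they lie in an affine space of dimension at most $N-1$, and Carathéodory there gives at most $N$ points. So let all $\lambda_i>0$ and let the $v_i$ be affinely independent.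

Then $v_1,\dots,v_N$ are linearly independent. Indeed, affine independence means that $\mu\mapsto(\sum\mu_iv_i,\sum\mu_i)$ is injective on $\mathbb{R}^{N+1}$, so on the space of relations $\{\mu:\sum_{i=0}^N\mu_iv_i=0\}$ the map $\mu\mapsto\sum\mu_i$ is injective. This space is therefore spanned by $\lambda$. Since $\lambda_0\ne0$, a relation with $\mu_0=0$ is trivial.

So $v_1,\dots,v_N$ is a basis of $\mathbb{R}^N$, and $\Gamma=\{-\sum_{i=1}^Nt_iv_i:\ t_i>0\}$ is open. It contains $v_0=-\sum_{i\ge1}(\lambda_i/\lambda_0)v_i$. Its closure is given by $t_i\ge0$, and does not contain $v_1$, for which $t_1=-1$. If $S$ did not meet the boundary of $\Gamma$, it would be the union of the disjoint, relatively open, nonempty sets $S\cap\Gamma$ and $S\setminus\overline\Gamma$, contrary to connectedness. So there is $u\in S$ with $u=-\sum_{i\ge1}t_iv_i$, all $t_i\ge0$ and some $t_{i_0}=0$. Thus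
$$u+\sum_{i\ge1,\ i\ne i_0}t_iv_i=0 .$$
Dividing by the total weight $1+\sum t_i>0$ writes $0$ as a convex combination of at most $N$ points of $S$. $\square$

**Proof of Theorem 2, upper bound.**

**Step 1: a normalization.** Let $V=\mathbb{R}[x]_{\le2sd}$, so $\dim V=2sd+1$. The functional
$$I(f)=\int_{\mathbb{R}}f(x)\,(1+x^2)^{-sd-1}\,dx$$
is well defined on $V$, because the integrand is $O(x^{-2})$ at infinity. It is positive on nonzero nonnegative polynomials. The affine hyperplane $\{I=1\}$ of $V$ has dimension $2sd$.

**Step 2: the set of normalized powers.** Let $S$ be the image of $\mathbb{R}[x]_{\le d}\setminus\{0\}$ under $h\mapsto h^{2s}/I(h^{2s})$. This map is continuous and unchanged when $h$ is scaled by a nonzero real, so $S$ is also the image of the unit sphere of $\mathbb{R}[x]_{\le d}\cong\mathbb{R}^{d+1}$. The sphere is compact, and connected since $d+1\ge2$. So $S$ is a compact connected subset of $\{I=1\}$.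

**Step 3: counting.** Let $f\ne0$ be a sum of $2s$-th powers with $\deg f\le2sd$, say $f=\sum_ih_i^{2s}$ with $h_i\ne0$. By Lemma 1, $\deg h_i\le d$. Then
$$\frac{f}{I(f)}=\sum_i\frac{I(h_i^{2s})}{I(f)}\cdot\frac{h_i^{2s}}{I(h_i^{2s})}$$
is a convex combination of points of $S$. By Lemma 6 with $N=2sd$, $f/I(f)$ is a convex combination of at most $2sd$ points of $S$. So $f$ is a combination with positive coefficients of at most $2sd$ $2s$-th powers. The coefficients are absorbed by taking real $2s$-th roots. The polynomial $f=0$ is a single power. Hence $\ell(s,d)\le2sd$. $\blacksquare$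

## 7. Other coefficient rings

Theorem 3 rests on whether $-1$ is a sum of squares in $A$. It is not in $\mathbb{Z}$, $\mathbb{Q}$ or $\mathbb{R}[t]$. It is in $\mathbb{C}$, and in $\mathbb{Q}(\sqrt{-2})$, where $-1=1^2+(\sqrt{-2})^2$. We recall three textbook facts.

1. If $-1$ is not a sum of squares in the commutative ring $A$, there is a ring homomorphism from $A$ to a real closed field (Bochnak–Coste–Roy, *Real Algebraic Geometry*, §4.3: the real spectrum of $A$ is nonempty).
2. Tarski's transfer principle: a first-order sentence in the language of rings that is true in one real closed field is true in every real closed field. For instance, "$x^4+1$ is the fourth power of a polynomial of degree $\le1$" is the sentence $\exists u\,\exists v:\ u^4=1,\ 4u^3v=0,\ 6u^2v^2=0,\ 4uv^3=0,\ v^4=1$.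
3. Hilbert's identities (Hilbert 1909): for all $N,t\ge1$ one has $(X_1^2+\dots+X_N^2)^t=\sum_j\lambda_jL_j(X)^{2t}$ with $\lambda_j\in\mathbb{Q}_{>0}$ and $L_j$ linear forms over $\mathbb{Q}$. For instance, $(X^2+Y^2)^2=\frac16(X+Y)^4+\frac16(X-Y)^4+\frac23X^4+\frac23Y^4$.

**Proof of Theorem 3(a).** The plan is to map $A[x_1,\dots,x_n]$ to $R[x]$ with $R$ real closed and use the polynomials of Theorem 1 there. Their integer coefficients make sense in every ring.

**Step 1: transfer.** Let $f\in\mathbb{Z}[x]$ be as in Theorem 1, and $\ell=(s-1)d$. Let $R$ be a real closed field. By Lemma 1, $f$ is a sum of $\ell$ $2s$-th powers in $R[x]$ if and only if it is a sum of $\ell$ $2s$-th powers of polynomials of degree $\le d$. Writing out the coefficients, the latter says that there are $\ell(d+1)$ elements of $R$ satisfying certain polynomial equations with integer coefficients that do not depend on $R$. This is a first-order sentence in the language of rings. It is false over $\mathbb{R}$ by Theorem 1, hence false over $R$.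

**Step 2: mapping down.** Fact 1 gives a homomorphism $A\to R$ with $R$ real closed. It induces a homomorphism $A[x_1,\dots,x_n]\to R[x]$ with $x_1\mapsto x$ and $x_i\mapsto0$ for $i\ge2$. The image of $f(x_1)$ in $A[x_1,\dots,x_n]$ is a sum of $2s$-th powers there, as the image of a sum of $2s$-th powers in $\mathbb{Z}[x]$. It is not a sum of $\ell$ of them, since applying the homomorphism would write $f$ as a sum of $\ell$ $2s$-th powers in $R[x]$. So $p_{2s}(A[x_1,\dots,x_n])>(s-1)d$ for every $d$. $\blacksquare$

**Proof of Theorem 3(b).** If $-1$ is not a sum of squares, use (a). Conversely, let $A$ be a $\mathbb{Q}$-algebra in which $-1$ is a sum of squares, and let $k=2s$. We must show $p_k(A[x_1,\dots,x_n])<\infty$.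

**Step 1: $-1$ is a sum of $k$-th powers in $A$.** Every $u\in A$ is a sum of squares, because
$$u=\Big(\frac{u+1}2\Big)^2+(-1)\Big(\frac{u-1}2\Big)^2$$
and $-1$ is a sum of squares. Let $t\ge1$ and write $u=z_1^2+\dots+z_N^2$ in $A$. Substituting $X_i=z_i$ in Hilbert's identity gives $u^t=\sum_j\lambda_jL_j(z)^{2t}$. Each $\lambda_j$ is a sum of $2t$-th powers of rationals, by (4) with $2t$ in place of $2s$. So every $t$-th power in $A$, and hence every sum of $t$-th powers, is a sum of $2t$-th powers. Write $k=2^am$ with $m$ odd. Then $-1=(-1)^m$ is an $m$-th power. Applying the last statement with $t=m,2m,\dots,2^{a-1}m$ in turn shows that $-1$ is a sum of $2^am$-th powers.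

**Step 2: every polynomial is a fixed rational combination of $k$-th powers.** The $(k-1)$-th finite difference of $X^k$ has degree $1$ and leading coefficient $k!$:
$$k!\,X+\rho=\sum_{h=0}^{k-1}(-1)^{k-1-h}\binom{k-1}{h}(X+h)^k,\qquad\rho\in\mathbb{Z}.$$
Dividing by $k!$ we get
$$X=\sum_{h=0}^{k-1}r_h(X+h)^k+r\tag{5}$$
with rationals $r_h,r$ that depend only on $k$. For $k=3$ this is the identity of Section 1.

**Step 3: absorbing the coefficients.** Each of the rationals $r_h,r$ is $\pm$ a nonnegative rational. Nonnegative rationals are sums of $k$-th powers of rationals, by (4), and $-1$ is a sum of a fixed number of $k$-th powers in $A$ by Step 1. Products of $k$-th powers are $k$-th powers, so there are integers $n_h,n'$ such that $r_h$ is a sum of $n_h$ and $r$ a sum of $n'$ $k$-th powers in $A$. Substituting any element of $A[x_1,\dots,x_n]$ for $X$ in (5), we see that every element is a sum of $n'+\sum_hn_h$ $k$-th powers. This number does not depend on the element, so $p_k(A[x_1,\dots,x_n])<\infty$. $\blacksquare$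

**Proof of Theorem 3(c).** For even $k=2s\ge4$, $p_k(\mathbb{R}[x])=\infty$ by Theorem 1. For $k=2$, Section 1 gives $p_2(\mathbb{R}[x])=2$. For odd $k$, identity (5) holds in $\mathbb{R}[x]$, and the real numbers $r_h,r$ are themselves $k$-th powers of real numbers because $k$ is odd. So every element of $\mathbb{R}[x]$ is a sum of $k+1$ $k$-th powers, and $p_k(\mathbb{R}[x])<\infty$. $\blacksquare$
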